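\title{Congruences on $\infty$-topoi and Vop\v{e}nka's principle}

\begin{abstract}
A congruence on an $\infty$-topos is a class of maps that contains the isomorphisms and is closed under composition, small colimits and finite limits. The congruences generated by a small set of maps correspond to the accessible left-exact localizations. We determine when every congruence on every $\infty$-topos is generated by a small set: relative to a Grothendieck universe $U$, this holds if and only if Vop\v{e}nka's principle holds for $U$. In particular it fails whenever $U$ contains no measurable cardinal, for instance for the smallest universe containing $\omega$. The counterexample is an $\infty$-topos of excisive functors on perfect complexes over a free algebra, and it carries $2^{\kappa}$ congruences, where $U=V_\kappa$.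
\end{abstract}

\section{Introduction}

\subsection{The question}

Fix a Grothendieck universe $U$ containing $\omega$. \emph{Small} means belonging to $U$, up to isomorphism or equivalence, and a \emph{class} of maps or objects is an arbitrary, possibly large, collection. A \emph{logos} is an $\infty$-topos regarded as an algebraic object: a presentable $\infty$-category $\mathcal{E}$ satisfying Giraud's axioms (descent). A \emph{morphism of logoi} is a functor that preserves small colimits and finite limits. We write $\mathrm{Arr}(\mathcal{E})$ for the arrow category of $\mathcal{E}$; its limits and colimits are computed separately on domains and codomains.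

\begin{definition}
A \emph{congruence} on a logos $\mathcal{E}$ is a full subcategory $\mathcal{K}\subseteq\mathrm{Arr}(\mathcal{E})$ that is closed under small colimits and finite limits, contains all isomorphisms, and is closed under composition. An intersection of congruences is a congruence, so every class of maps $\Sigma$ lies in a smallest congruence $\Sigma^{\cong}$. A congruence $\mathcal{K}$ is \emph{of small generation} if $\mathcal{K}=\Sigma^{\cong}$ for a small set $\Sigma$.
\end{definition}

If one thinks of small colimits and finite limits as the operations of an algebraic structure, a congruence plays the part of the kernel of a homomorphism. Indeed, the isomorphisms of a logos $\mathcal{F}$ are closed under limits and colimits in $\mathrm{Arr}(\mathcal{F})$, so the class of maps inverted by a morphism of logoi $\mathcal{E}\to\mathcal{F}$ is a congruence on $\mathcal{E}$. Congruences are exactly the strongly saturated classes of maps, in the sense of \cite{HTT}, that are closed under base change. The quotients of $\mathcal{E}$ are its \emph{accessible left-exact localizations}: the reflective full subcategories $\mathcal{E}'\subseteq\mathcal{E}$ whose reflector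 $L$ preserves finite limits and is accessible as a functor $\mathcal{E}\to\mathcal{E}$. Lurie proved that sending $L$ to the class of maps that it inverts is a bijection between the accessible left-exact localizations of $\mathcal{E}$ and the congruences of small generation; we refer to this as \emph{Lurie's theorem}. A congruence that is not of small generation is thus a kernel that belongs to no quotient, and one wants to know whether such a thing exists. Anel, Biedermann, Finster and Joyal \cite{ABFJ} record: ``It is not known if every congruence is of small generation.'' This paper answers the question: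
\begin{quote}
\emph{Is every congruence on every logos of small generation?}
\end{quote}

\subsection{Results}

We work in ZFC and assume that $U$ exists. Then $U=V_\kappa$ for a (strongly) inaccessible cardinal $\kappa$; we use that $\kappa$ is regular and that $|V_\kappa|=\kappa^{<\kappa}=\kappa$. The answer depends on a large cardinal property of $\kappa$.

A \emph{signature} $\sigma$ is a set of relation symbols, each of finite arity $\ge 1$, and a \emph{$\sigma$-structure} is a nonempty set with an interpretation of each symbol. A map $e:\mathfrak{M}\to\mathfrak{N}$ of $\sigma$-structures is a \emph{homomorphism} if it sends related tuples to related tuples, and an \emph{elementary embedding} if for every first-order formula $\varphi(v_1,\dots,v_n)$ and all $m_1,\dots,m_n\in\mathfrak{M}$,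
\[
\mathfrak{M}\models\varphi(m_1,\dots,m_n)\iff\mathfrak{N}\models\varphi(em_1,\dots,em_n).
\]
Atomic formulas show that an elementary embedding is an injective homomorphism.

\begin{definition}
\emph{Vop\v{e}nka's principle for $U$}, written $\mathrm{VP}(U)$, says that for every small signature $\sigma$ and every family $(\mathfrak{M}_i)_{i<\kappa}$ of small $\sigma$-structures there are $i\ne j$ and an elementary embedding $\mathfrak{M}_i\to\mathfrak{M}_j$. One also says that $\kappa$ is a \emph{Vop\v{e}nka cardinal}.
\end{definition}

A \emph{localizing subcategory} of a presentable stable $\infty$-category $\mathcal{D}$ is a full stable subcategory closed under small colimits. We write $\mathrm{Loc}(S)$ for the smallest localizing subcategory containing a class of objects $S$, and say that $S$ \emph{generates} it.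

\begin{theorem}\label{thm:main}
For $U=V_\kappa$ the following are equivalent:
\begin{enumerate}
\item[(1)] $\mathrm{VP}(U)$;
\item[(2)] every congruence on every logos is of small generation;
\item[(3)] every logos has at most $\kappa$ congruences;
\item[(4)] every localizing subcategory of every compactly generated presentable stable $\infty$-category is generated by a small set of objects.
\end{enumerate}
If $\mathrm{VP}(U)$ fails, there is a logos with exactly $2^\kappa$ congruences, of which at most $\kappa$ are of small generation.
\end{theorem}

\begin{theorem}\label{thm:measurable}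
$\mathrm{VP}(U)$ implies that there is a measurable cardinal less than $\kappa$. Hence if $U$ contains no measurable cardinal, in particular if $U$ is the smallest universe containing $\omega$, there is a logos with a congruence that is not of small generation.
\end{theorem}

So the answer to the question is no in general, and over the smallest universe it is refuted outright. Over a universe $V_\kappa$ with $\kappa$ a Vop\v{e}nka cardinal, if there is such a cardinal, the answer is yes.

\subsection{The shape of the proof}

For (1)$\Rightarrow$(2), a congruence that is not of small generation yields a sequence of $\kappa$ non-invertible maps, each right orthogonal to the earlier ones. We encode each map as a first-order structure; an elementary embedding between two of them transports the solutions of lifting problems backward and makes the earlier map invertible (Section~\ref{sec:vp}).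

The converse is a chain of three translations. If $\mathrm{VP}(U)$ fails, there are $\kappa$ relational structures with no homomorphisms between them except identities (Section~\ref{sec:failure}). These are linearized to $\kappa$ modules over a free algebra $\Lambda$ with no maps between them except scalars (Section~\ref{sec:linear}). None of these modules can be built in the derived category $D(\Lambda)$ from a small set of the others (Section~\ref{sec:bricks}), which gives large localizing subcategories. Finally, the localizing subcategories of a stable category $\mathcal{D}$ embed into the congruences of a logos of families of objects of $\mathcal{D}$ parametrized by spaces (Section~\ref{sec:stable}). Theorem~\ref{thm:measurable} is proved in Section~\ref{sec:measurable}.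

\subsection{Conventions}

$\mathcal{S}$ is the $\infty$-category of small spaces. Subcategories are closed under isomorphism. Two standard properties of a logos $\mathcal{E}$ are used throughout. First, $\mathcal{E}$ is an accessible left-exact localization of a presheaf category $\mathrm{Fun}(\mathcal{A}^{op},\mathcal{S})$ with $\mathcal{A}$ small, and conversely every such localization is a logos. Second, \emph{colimits are universal}: for every map $Y'\to Y$, the base change functor $\mathcal{E}_{/Y}\to\mathcal{E}_{/Y'}$ preserves small colimits. A morphism in $\mathrm{Arr}(\mathcal{E})$ is written as a pair (map of domains, map of codomains).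

\section{Where small generation is automatic}\label{sec:easy}

The first cases that one can compute suggest a positive answer, and they show where a counterexample cannot be found.

\begin{lemma}\label{lem:closure}
Let $\mathcal{K}$ be a congruence and $f:X\to Y$ a map in $\mathcal{K}$. Then every base change of $f$ and the diagonal $\operatorname{diag}(f):X\to X\times_YX$ lie in $\mathcal{K}$.
\end{lemma}

\begin{proof}
For $g:Y'\to Y$, the pullback in $\mathrm{Arr}(\mathcal{E})$ of $f\xrightarrow{(f,1)}\mathrm{id}_Y\xleftarrow{(g,g)}\mathrm{id}_{Y'}$ is $X\times_YY'\to Y'$. The pullback of $\mathrm{id}_X\xrightarrow{(1,f)}f\xleftarrow{(1,f)}\mathrm{id}_X$ is $\operatorname{diag}(f)$.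
\end{proof}

\begin{example}\label{ex:spaces}
The logos $\mathcal{S}$ has exactly two congruences, the isomorphisms and all maps. Let $\mathcal{K}$ contain a map $f$ that is not an equivalence. The fibers of $\operatorname{diag}(f)$ are the path spaces of the fibers of $f$. If $f$ and all its iterated diagonals had only nonempty fibers, each fiber of $f$ would be nonempty with vanishing homotopy groups, and $f$ would be an equivalence by Whitehead's theorem. So $f$ or one of its iterated diagonals has an empty fiber, and Lemma~\ref{lem:closure} gives first $(\emptyset\to *)\in\mathcal{K}$ and then $(\emptyset\to X)\in\mathcal{K}$ for all $X$. An arbitrary $g:X\to Y$ is the pushout of $\mathrm{id}_X\leftarrow(\emptyset\to X)\to(\emptyset\to Y)$ in $\mathrm{Arr}(\mathcal{S})$, so $g\in\mathcal{K}$. The two congruences are generated by the empty set and by $\emptyset\to *$.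
\end{example}

In this example the nontrivial congruence is generated by a monomorphism. Monomorphisms never cause a size problem.

\begin{lemma}\label{lem:monos}
For every congruence $\mathcal{K}$ on a logos $\mathcal{E}$ there is a small set $\Sigma\subseteq\mathcal{K}$ such that $\Sigma^{\cong}$ contains all monomorphisms in $\mathcal{K}$.
\end{lemma}

\begin{proof}
Let $L:\mathrm{Fun}(\mathcal{A}^{op},\mathcal{S})\to\mathcal{E}$ be a localization and $\mathcal{G}$ the small set of images of representable presheaves. A monomorphism $S\to Y$ of $\mathcal{E}$ is a monomorphism of presheaves, so it is determined up to isomorphism by subsets of the sets $\pi_0Y(a)$. Hence the monomorphisms in $\mathcal{K}$ with codomain in $\mathcal{G}$ form, up to isomorphism, a small set $\Sigma$. Any object is a small colimit $Y=\operatorname{colim}Y_i$ with $Y_i\in\mathcal{G}$. By universality, a monomorphism $S\to Y$ in $\mathcal{K}$ is the colimit of the maps $S\times_YY_i\to Y_i$, which lie in $\Sigma$ by Lemma~\ref{lem:closure}.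
\end{proof}

Thus a congruence generated by its monomorphisms is of small generation, and one might guess that the passage to iterated diagonals reduces the general case to this one, as it does for $\mathcal{S}$. That reduction rests on Whitehead's theorem. The congruences of Section~\ref{sec:stable} contain no monomorphisms except isomorphisms (Remark~\ref{rem:nomonos}), so for them Lemma~\ref{lem:monos} says nothing.

\section{Vop\v{e}nka's principle implies small generation}\label{sec:vp}

\subsection{An orthogonal sequence}

Vop\v{e}nka's principle produces a morphism between two members of a long family of objects. To reach a contradiction, we need a family in which morphisms are severely constrained. Orthogonality supplies the constraint.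

For maps $g:X\to Y$ and $q:C\to B$ of $\mathcal{E}$, the space of morphisms $g\to q$ in $\mathrm{Arr}(\mathcal{E})$ is the space of commutative squares $\mathrm{Map}(X,C)\times_{\mathrm{Map}(X,B)}\mathrm{Map}(Y,B)$; in particular $\mathrm{Map}(\mathrm{id}_Y,q)=\mathrm{Map}(Y,C)$. The map $q$ is \emph{right orthogonal} to $g$ if
\begin{equation}\label{eq:orth}
\mathrm{Map}(Y,C)\longrightarrow\mathrm{Map}(X,C)\times_{\mathrm{Map}(X,B)}\mathrm{Map}(Y,B)
\end{equation}
is an equivalence. This map is composition with $(g,1):g\to\mathrm{id}_Y$. Hence, if $q$ is right orthogonal to $g$, every morphism $g\to q$ factors through the identity arrow $\mathrm{id}_Y$. Right orthogonality to $g$ passes to a base change $q':C'\to B'$ of $q$, because the map \eqref{eq:orth} for $q'$ is the base change of the map for $q$ along $\mathrm{Map}(Y,B')\to\mathrm{Map}(Y,B)$.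

\begin{proposition}\label{prop:sequence}
Let $\mathcal{K}$ be a congruence on a logos $\mathcal{E}$ that is not of small generation. Then there are maps $q_i:C_i\to B_i$ $(i<\kappa)$ of $\mathcal{E}$, none of them an isomorphism, such that $q_i$ is right orthogonal to $q_j$ whenever $j<i$.
\end{proposition}

\begin{proof}
Choose recursively maps $f_i:A_i\to B_i$ in $\mathcal{K}\setminus\mathcal{K}_i$, where $\mathcal{K}_i=\{f_j:j<i\}^{\cong}$. This is possible since $\mathcal{K}_i\subseteq\mathcal{K}$ is of small generation and $\mathcal{K}$ is not. The $f_i$ themselves need not be orthogonal to anything, so we split off from $f_i$ the part that lies in $\mathcal{K}_i$. By Lurie's theorem, $\mathcal{K}_i$ is the class of maps inverted by an accessible left-exact localization $L_i$; in particular $\mathcal{K}_i$ has the two-out-of-three property. Put $C_i=B_i\times_{L_iB_i}L_iA_i$ and factor $f_i$ as $A_i\xrightarrow{u_i}C_i\xrightarrow{q_i}B_i$.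

The projection $C_i\to L_iA_i$ is a base change of the unit $B_i\to L_iB_i$, so it is inverted by the left exact functor $L_i$. Its composite with $u_i$ is the unit $A_i\to L_iA_i$. Hence $u_i\in\mathcal{K}_i$. If $q_i$ were an isomorphism, then $f_i=q_iu_i$ would lie in $\mathcal{K}_i$; so it is not.

Let $g:X\to Y$ be in $\mathcal{K}_i$. For $Z$ in the image of $L_i$, the map $\mathrm{Map}(Y,Z)\to\mathrm{Map}(X,Z)$ is identified with $\mathrm{Map}(L_iY,Z)\to\mathrm{Map}(L_iX,Z)$ and is an equivalence. Applying this to $Z=L_iA_i$ and $Z=L_iB_i$ in \eqref{eq:orth}, we see that $L_if_i$ is right orthogonal to $g$, and so is its base change $q_i$.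

Finally let $j<i$. Then $f_j=q_ju_j\in\mathcal{K}_i$ and $u_j\in\mathcal{K}_j\subseteq\mathcal{K}_i$, so $q_j\in\mathcal{K}_i$ by two-out-of-three, and $q_i$ is right orthogonal to $q_j$.
\end{proof}

\subsection{The idea, for maps of sets}

\begin{example}\label{ex:sets}
Regard a map of sets $q:C\to B$ as a structure on $C\sqcup B$ with unary predicates for $C$ and $B$ and a binary relation for the graph of $q$. An elementary embedding $e$ from $q$ to $q':C'\to B'$ gives a commutative square $(e_C,e_B):q\to q'$. Suppose that it factors through $\mathrm{id}_B$, that is, there is $d:B\to C'$ with $dq=e_C$ and $q'd=e_B$. Then $q$ is a bijection. For $b\in B$, the element $d(b)$ shows that $\exists z\,(q'z=e_Bb)$ holds in $q'$, so by elementarity $\exists z\,(qz=b)$ holds in $q$. If $qc_0=qc_1$, then $e_Cc_0=dqc_0=dqc_1=e_Cc_1$, so $c_0=c_1$.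
\end{example}

For discrete simplicial sets, surjectivity and injectivity are the lifting properties against $\partial\Delta^0\to\Delta^0$ and $\partial\Delta^1\to\Delta^1$. In a logos we use all $\partial\Delta^n\to\Delta^n$. Two things must be arranged. A map of $\mathcal{E}$ has to be turned into a set with relations, and the factorization through an identity arrow, which now holds only up to homotopy, has to be turned into a strict solution of a lifting problem, since first-order formulas only see equalities. Both are achieved by representing maps by Kan fibrations.

\subsection{Strict models}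

Let $\mathbf{Kan}$ be the simplicial category of small Kan complexes and $N$ the homotopy coherent nerve, so $\mathcal{S}=N(\mathbf{Kan})$. Let $\mathbf{A}$ be a small simplicial category whose mapping objects are Kan complexes. A simplicial functor $C:\mathbf{A}\to\mathbf{Kan}$ consists of Kan complexes $C(a)$ with action maps $\mathrm{Map}_{\mathbf{A}}(a,a')\times C(a)\to C(a')$; thus each simplex $s\in\mathrm{Map}_{\mathbf{A}}(a,a')_n$ acts by a map of sets $C(a)_n\to C(a')_n$. A simplicial natural transformation is a family of simplicial maps $C(a)\to C'(a)$ that commute with these actions. These form an ordinary category $\mathbf{Kan}^{\mathbf{A}}$. A chain of $n$ composable maps in $\mathbf{Kan}^{\mathbf{A}}$ is a simplicial functor $\mathbf{A}\times[n]\to\mathbf{Kan}$, and applying $N$, which preserves products, gives $N(\mathbf{A})\times\Delta^n\to\mathcal{S}$. This defines a functor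
\[
R:\mathbf{Kan}^{\mathbf{A}}\longrightarrow\mathrm{Fun}(N(\mathbf{A}),\mathcal{S}).
\]
By construction, $R$ followed by evaluation at $a$ is evaluation at $a$ followed by the canonical functor from the ordinary category of Kan complexes to $\mathcal{S}$. In particular $R$ sends objectwise equivalences to isomorphisms.

\begin{lemma}\label{lem:strict}
Let $\mathcal{E}$ be a logos. There is $\mathbf{A}$ as above such that $\mathcal{E}$ is equivalent to a full subcategory of $\mathrm{Fun}(N(\mathbf{A}),\mathcal{S})$ and every map of $\mathcal{E}$ is isomorphic, as an arrow, to $R(q)$ for a map $q:C\to B$ of $\mathbf{Kan}^{\mathbf{A}}$ that is an objectwise Kan fibration.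
\end{lemma}

\begin{proof}
Embed $\mathcal{E}$ in $\mathrm{Fun}(\mathcal{A}^{op},\mathcal{S})$ with $\mathcal{A}$ small and write $\mathcal{A}^{op}\simeq N(\mathbf{A})$. An arrow of $\mathrm{Fun}(N(\mathbf{A}),\mathcal{S})$ is a functor $N(\mathbf{A}\times[1])\to\mathcal{S}$. The counit $\mathfrak{C}[N(\mathbf{A}\times[1])]\to\mathbf{A}\times[1]$ is an equivalence of simplicial categories, so by \cite[4.2.4.4]{HTT}, applied to the projective model structure on $\mathrm{sSet}^{\mathbf{A}\times[1]}$, every such functor is isomorphic to the nerve of a simplicial functor $\mathbf{A}\times[1]\to\mathbf{Kan}$, that is, to $R(q_0)$ for a map $q_0:C_0\to B$ of $\mathbf{Kan}^{\mathbf{A}}$. In the projective model structure on $\mathrm{sSet}^{\mathbf{A}}$, factor $q_0=qw$ with $w:C_0\to C$ an objectwise equivalence and $q:C\to B$ an objectwise Kan fibration. Each $C(a)$ is a Kan complex because $B(a)$ is, and $(R(w),1):R(q_0)\to R(q)$ is an isomorphism of arrows.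
\end{proof}

\subsection{From homotopy factorizations to strict lifts}

Write $X^K$ for the simplicial mapping object. We use three textbook facts. If $q:C\to B$ is a Kan fibration and $K\subseteq K'$, then $C^{K'}\to C^{K}\times_{B^{K}}B^{K'}$ is a Kan fibration. The strict pullback of Kan complexes along a Kan fibration is a pullback in $\mathcal{S}$. A map with the right lifting property against all $\partial\Delta^n\to\Delta^n$ is an equivalence. A \emph{lifting problem of dimension $n$} against $q$ is a pair $c:\partial\Delta^n\to C$, $b:\Delta^n\to B$ with $qc=b|_{\partial\Delta^n}$, and a \emph{solution} is an $n$-simplex $z$ of $C$ with $z|_{\partial\Delta^n}=c$ and $qz=b$.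

\begin{lemma}\label{lem:lift}
Let $q:C\to B$ and $q':C'\to B'$ be Kan fibrations between small Kan complexes and $e=(e_C,e_B):q\to q'$ a strictly commutative square. Suppose that $e$, as a morphism of $\mathrm{Arr}(\mathcal{S})$, factors up to homotopy through an identity arrow. Then for every lifting problem $(c,b)$ against $q$, the problem $(e_Cc,e_Bb)$ against $q'$ has a solution.
\end{lemma}

\begin{proof}
Fix the dimension $n$. The simplicial functors $(-)^{\Delta^n}$ and $(-)^{\partial\Delta^n}$ on $\mathbf{Kan}$ and the restriction map between them induce functors $\mathcal{S}\to\mathcal{S}$ and a natural transformation. So every object $p:Z\to Y$ of $\mathrm{Arr}(\mathcal{S})$ determines, functorially, a commutative square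
\[
\begin{array}{ccc}
Z^{\Delta^n}&\longrightarrow&Y^{\Delta^n}\\
\downarrow&&\downarrow\\
Z^{\partial\Delta^n}&\longrightarrow&Y^{\partial\Delta^n}
\end{array}
\]
in $\mathcal{S}$. Let $\Phi(p)=Z^{\partial\Delta^n}\times_{Y^{\partial\Delta^n}}Y^{\Delta^n}$ be the pullback in $\mathcal{S}$ and $\rho_p:Z^{\Delta^n}\to\Phi(p)$ the induced map, natural in $p$. If $p$ is an identity, the horizontal maps are equivalences and so is $\rho_p$.

If $p$ is a Kan fibration, so is the lower horizontal map, and $\Phi(p)$ is represented by the strict pullback, whose vertices are the lifting problems against $p$. The strict square $e$ gives a strictly commutative diagram relating the two squares and their strict pullbacks, so $\Phi(e)$, $\rho_q$ and $\rho_{q'}$ are represented by the evident strict maps. In particular $\Phi(e)$ sends the vertex $(c,b)$ to $(e_Cc,e_Bb)$, and a vertex of $\Phi(q')$ is in the image of $\rho_{q'}$ exactly when it has a solution.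

Let $e\simeq e''e'$ with $e':q\to\mathrm{id}_Y$ and $e'':\mathrm{id}_Y\to q'$. The class $\Phi(e')[(c,b)]$ lies in the image of the bijection $\pi_0\rho_{\mathrm{id}_Y}$, so by naturality $\Phi(e)[(c,b)]$ lies in the image of $\pi_0\rho_{q'}$. Thus $(e_Cc,e_Bb)$ is joined by an edge of the Kan complex $\Phi(q')$ to a vertex in the image of $\rho_{q'}$. Since $\rho_{q'}$ is a Kan fibration, the edge lifts, and $(e_Cc,e_Bb)$ is itself in the image.
\end{proof}

\subsection{The elementary embedding}

\begin{proposition}\label{prop:vp}
If $\mathrm{VP}(U)$ holds, every congruence on every logos is of small generation.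
\end{proposition}

\begin{proof}
Suppose not, and let $(q_i)_{i<\kappa}$ be as in Proposition~\ref{prop:sequence}. By Lemma~\ref{lem:strict} we may assume that the $i$-th map is $R(q_i)$ for an objectwise Kan fibration $q_i:C_i\to B_i$ in $\mathbf{Kan}^{\mathbf{A}}$, with $\mathbf{A}$ independent of $i$. Let $\mathfrak{M}_i$ be the structure on the disjoint union of the sets $C_i(a)_n$, $B_i(a)_n$ ($a\in\mathbf{A}$, $n\ge0$) and the ordinal $i$, with the following relations:
\begin{itemize}
\item a unary predicate for each of these pieces;
\item for each $a$ and each simplicial operator, its graphs on $C_i(a)$ and on $B_i(a)$;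
\item for each $s\in\mathrm{Map}_{\mathbf{A}}(a,a')_n$, the graphs of its actions on $C_i$ and on $B_i$;
\item the graph of $q_i$, and the order of the ordinal $i$.
\end{itemize}
The signature is small and does not depend on $i$. The structure is nonempty: if all $B_i(a)$ were empty, $q_i$ would be an isomorphism.

By $\mathrm{VP}(U)$ there is an elementary embedding $e:\mathfrak{M}_j\to\mathfrak{M}_i$ with $j\ne i$. It restricts to a strictly increasing map of ordinals $j\to i$, so $j\le i$ and thus $j<i$. A map that preserves the graph of a function commutes with that function, so $e$ induces simplicial natural transformations $e_C:C_j\to C_i$ and $e_B:B_j\to B_i$ with $q_ie_C=e_Bq_j$. Applying $R$, we get a morphism $R(q_j)\to R(q_i)$ of $\mathrm{Arr}(\mathcal{E})$, since $\mathcal{E}$ is a full subcategory. By orthogonality it factors through an identity arrow. Evaluating at $a\in\mathbf{A}$, the strict square $e(a):q_j(a)\to q_i(a)$ satisfies the hypothesis of Lemma~\ref{lem:lift}.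

Let $(c,b)$ be a lifting problem of dimension $n$ against $q_j(a)$, and let $c_0,\dots,c_n\in C_j(a)_{n-1}$ be the faces of $c$ (there are none if $n=0$). A simplex $z$ restricts to $c$ on $\partial\Delta^n$ exactly when $d_rz=c_r$ for all $r$. By Lemma~\ref{lem:lift}, $\mathfrak{M}_i$ satisfies
\[
\exists z\,\bigl(z\in C(a)_n\ \wedge\ d_0z=e(c_0)\wedge\dots\wedge d_nz=e(c_n)\ \wedge\ qz=e(b)\bigr),
\]
a first-order formula in the parameters $e(c_0),\dots,e(c_n),e(b)$. By elementarity $\mathfrak{M}_j$ satisfies the same formula in the parameters $c_0,\dots,c_n,b$, so $(c,b)$ has a solution. Hence every $q_j(a)$ is an equivalence and $R(q_j)$ is an isomorphism, a contradiction.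
\end{proof}

The ordinal in $\mathfrak{M}_i$ has one purpose: $\mathrm{VP}(U)$ does not say in which direction the embedding goes, while orthogonality is available only for $j<i$.

\section{Congruences from localizing subcategories}\label{sec:stable}

For the converse we need a supply of congruences that Lemma~\ref{lem:monos} does not control. A stable $\infty$-category $\mathcal{D}$ is a natural source: all its monomorphisms are isomorphisms, and for a localizing $\mathcal{L}\subseteq\mathcal{D}$ the maps with cofiber in $\mathcal{L}$ are closed under composition, small colimits and finite limits. But $\mathcal{D}$ is not a logos unless it is zero: universality for the empty colimit makes every base change of the initial object initial, and the base change of $0\to 0$ along $X\to 0$ is $X$. The remedy is to enlarge $\mathcal{D}$ to a category of families of objects of $\mathcal{D}$ parametrized by spaces.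

\subsection{The logos of excisive functors}

Let $\mathcal{D}$ be a compactly generated presentable stable $\infty$-category, $\mathcal{D}^\omega$ its essentially small stable subcategory of compact objects, and $\mathcal{B}=(\mathcal{D}^\omega)^{op}$. Recall that $\mathcal{D}=\mathrm{Ind}(\mathcal{D}^\omega)$ is the $\infty$-category of functors $\mathcal{B}\to\mathcal{S}$ that preserve finite limits. A functor $F:\mathcal{B}\to\mathcal{S}$ is \emph{excisive} if it sends pushout squares to pullback squares. Let
\[
\mathcal{E}_{\mathcal{D}}=\mathrm{Exc}(\mathcal{B},\mathcal{S})\subseteq\mathrm{Fun}(\mathcal{B},\mathcal{S})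
\]
be the full subcategory of excisive functors. By \cite[6.1.1.10]{HA} the inclusion has a left exact left adjoint. Filtered colimits of spaces commute with pullbacks, so $\mathcal{E}_{\mathcal{D}}$ is closed under filtered colimits and the localization is accessible. Thus $\mathcal{E}_{\mathcal{D}}$ is a logos, and its limits are computed objectwise.

\emph{The base space.} For a space $X$, the constant functor $\underline{X}$ is excisive. The object $0\in\mathcal{B}$ is terminal and initial, so $\operatorname{colim}_{\mathcal{B}}F=F(0)=\lim_{\mathcal{B}}F$. Hence $F\mapsto F(0)$ is both left and right adjoint to $X\mapsto\underline{X}$, as functors between $\mathcal{E}_{\mathcal{D}}$ and $\mathcal{S}$, and both functors preserve small limits and small colimits.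

\emph{The subcategory $\mathcal{D}$.} Pushout squares and pullback squares of $\mathcal{B}$ coincide, so an excisive $F$ with $F(0)\simeq *$ is the same as a functor preserving finite limits. This identifies $\mathcal{D}$ with the full subcategory $\{F:F(0)\simeq *\}$ of $\mathcal{E}_{\mathcal{D}}$. It is closed under limits, and the terminal object $1$ of $\mathcal{E}_{\mathcal{D}}$ is the zero object of $\mathcal{D}$. It is also closed under colimits over small \emph{weakly contractible} $\mathcal{J}$, meaning $\operatorname{colim}_{\mathcal{J}}*\simeq *$: the colimit in $\mathcal{E}_{\mathcal{D}}$ of a diagram $\mathcal{J}\to\mathcal{D}$ has value $\operatorname{colim}_{\mathcal{J}}*$ at $0$, so it lies in $\mathcal{D}$ and is the colimit there.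

\emph{Fibers.} The unit $F\to\underline{F(0)}$ is given by the maps $F(b)\to F(0)$ and is an equivalence at $0$. For a point $x\in F(0)$ put
\[
F_x=F\times_{\underline{F(0)}}\underline{\{x\}}.
\]
Then $F_x(0)\simeq *$, so $F_x\in\mathcal{D}$, and a path from $x$ to $x'$ induces $F_x\simeq F_{x'}$. One should think of $F$ as the family $(F_x)$ over the base $F(0)$. A map $f:F\to F'$ induces $f_x:F_x\to F'_{f(x)}$.

\subsection{The fibers of a colimit}

The congruence attached to $\mathcal{L}$ will be defined fiberwise, so we must compute the fibers of a colimit in $\mathcal{E}_{\mathcal{D}}$. The difficulty is that the fiber is a colimit in $\mathcal{D}$ over a different shape. For instance, the fiber of $F\sqcup G$ at $x\in F(0)$ is $F_x$, and $G$ does not contribute. If a discrete group $\Gamma$ acts on $M\in\mathcal{D}$, the colimit over $B\Gamma$ in $\mathcal{E}_{\mathcal{D}}$ has base $B\Gamma$, and the next lemma computes its fiber as a colimit of copies of $M$ over the contractible universal cover of $B\Gamma$, which is $M$.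

Let $X_\bullet:\mathcal{I}\to\mathcal{S}$ be a small diagram and $p:\mathcal{J}\to\mathcal{I}$ the left fibration that it classifies; the fiber of $p$ over $i$ is $X_i$, and the objects of $\mathcal{J}$ are the pairs $(i,y)$ with $y\in X_i$. Recall that left Kan extension along $p$ is computed on fibers, $(p_!\Psi)_i=\operatorname{colim}_{y\in X_i}\Psi(i,y)$; that $p_!(*)=X_\bullet$, with unit $*\to p^*X_\bullet$ picking out $y$ at $(i,y)$; and that $\operatorname{colim}_{\mathcal{I}}p_!\Psi=\operatorname{colim}_{\mathcal{J}}\Psi$.

\begin{lemma}\label{lem:fibers}
Let $F_\bullet:\mathcal{I}\to\mathcal{E}_{\mathcal{D}}$ be a small diagram with colimit $F$, let $x\in F(0)$, let $X_i$ be the fiber of $F_i(0)\to F(0)$ over $x$, and let $p:\mathcal{J}\to\mathcal{I}$ be classified by $X_\bullet$. Then $\mathcal{J}$ is weakly contractible, and $F_x$ is the colimit in $\mathcal{D}$ of a diagram $\Psi:\mathcal{J}\to\mathcal{D}$ with $\Psi(i,y)=(F_i)_y$. If $f_\bullet:F_\bullet\to F'_\bullet$ is a natural transformation with colimit $f$ such that each $F_i(0)\to F_i'(0)$ is an equivalence, then $f_x$ is the colimit over the same $\mathcal{J}$ of a natural transformation $\Psi\to\Psi'$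 with components $(f_i)_y$.
\end{lemma}

\begin{proof}
Put $X=F(0)=\operatorname{colim}_{\mathcal{I}}F_i(0)$. Universality in $\mathcal{S}$ gives $\operatorname{colim}_{\mathcal{J}}*=\operatorname{colim}_{\mathcal{I}}X_i=X\times_X\{x\}=*$. Put
\[
G_i=F_i\times_{\underline{X}}\underline{\{x\}}=F_i\times_{\underline{F_i(0)}}\underline{X_i}.
\]
Since $G_i=F_i\times_FF_x$, universality in $\mathcal{E}_{\mathcal{D}}$ gives $F_x=\operatorname{colim}_{\mathcal{I}}G_i$. The object $G_i$ has base $X_i$, so it need not lie in $\mathcal{D}$; we decompose it into its fibers, compatibly in $i$. Define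
\[
\Psi=p^*F_\bullet\times_{p^*\underline{F_\bullet(0)}}1
\]
in $\mathrm{Fun}(\mathcal{J},\mathcal{E}_{\mathcal{D}})$, using the composite $1\to p^*\underline{X_\bullet}\to p^*\underline{F_\bullet(0)}$ whose first map comes from the unit. Then $\Psi(i,y)=(F_i)_y\in\mathcal{D}$. Also $\Psi=p^*G_\bullet\times_{p^*\underline{X_\bullet}}1$, which gives a map $\Psi\to p^*G_\bullet$ with adjoint $p_!\Psi\to G_\bullet$. At $i$ the adjoint is the map $\operatorname{colim}_{y\in X_i}\bigl(G_i\times_{\underline{X_i}}\underline{\{y\}}\bigr)\to G_i$. It is an equivalence by universality, since $\underline{X_i}=\operatorname{colim}_{y\in X_i}\underline{\{y\}}$. Therefore $F_x=\operatorname{colim}_{\mathcal{I}}p_!\Psi=\operatorname{colim}_{\mathcal{J}}\Psi$ in $\mathcal{E}_{\mathcal{D}}$, and this is a colimit in $\mathcal{D}$ because $\mathcal{J}$ is weakly contractible.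

Given $f_\bullet$, the equivalence $F_\bullet(0)\simeq F'_\bullet(0)$ identifies $X$, $X_\bullet$, $\mathcal{J}$ and the unit for $(F_\bullet,x)$ with those for $(F'_\bullet,f(x))$. The objects $G_\bullet$, $\Psi$ and the map $\Psi\to p^*G_\bullet$ are pullbacks of $F_\bullet$ along these common data, so $f_\bullet$ induces compatible maps $G_\bullet\to G'_\bullet$ and $\Psi\to\Psi'$ whose colimit is $f_x$.
\end{proof}

\subsection{The congruence of a localizing subcategory}

For a localizing $\mathcal{L}\subseteq\mathcal{D}$ let $\mathcal{K}_{\mathcal{L}}$ be the class of maps $f:F\to F'$ of $\mathcal{E}_{\mathcal{D}}$ such that $F(0)\to F'(0)$ is an equivalence and the cofiber in $\mathcal{D}$ of $f_x$ lies in $\mathcal{L}$ for every $x\in F(0)$. For $M\in\mathcal{D}$ let $1\to M$ be the map from the zero object of $\mathcal{D}$.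

\begin{proposition}\label{prop:KL}
$\mathcal{K}_{\mathcal{L}}$ is a congruence, and $\mathcal{L}=\{M\in\mathcal{D}:(1\to M)\in\mathcal{K}_{\mathcal{L}}\}$. If $\mathcal{K}_{\mathcal{L}}$ is of small generation, then $\mathcal{L}$ is generated by a small set of objects.
\end{proposition}

\begin{proof}
The functor $\operatorname{cofib}:\mathrm{Arr}(\mathcal{D})\to\mathcal{D}$ preserves small colimits, and, being exact, finite limits. The subcategory $\mathcal{L}$ is stable, so it contains $0$ and is closed under finite limits and extensions.

\emph{Isomorphisms and composition.} Isomorphisms have zero cofibers. For composable $f,g\in\mathcal{K}_{\mathcal{L}}$, the cofiber sequence $\operatorname{cofib}(f_x)\to\operatorname{cofib}((gf)_x)\to\operatorname{cofib}(g_{f(x)})$ exhibits the middle term as an extension of objects of $\mathcal{L}$.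

\emph{Finite limits.} The terminal object $\mathrm{id}_1$ lies in $\mathcal{K}_{\mathcal{L}}$, so it suffices to treat a pullback $t=f\times_hg$ of maps $f:F\to F'$, $g:G\to G'$, $h:H\to H'$ in $\mathcal{K}_{\mathcal{L}}$. Evaluation at $0$ preserves pullbacks, so $t$ is an equivalence at $0$. Let $v\in(F\times_HG)(0)$ have images $x,w,y$ in $F(0),H(0),G(0)$. Limits commute with limits, so $(F\times_HG)_v=F_x\times_{H_w}G_y$, the same holds for the codomains, and $t_v=f_x\times_{h_w}g_y$ in $\mathrm{Arr}(\mathcal{D})$. Hence $\operatorname{cofib}(t_v)=\operatorname{cofib}(f_x)\times_{\operatorname{cofib}(h_w)}\operatorname{cofib}(g_y)\in\mathcal{L}$.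

\emph{Small colimits.} Let $f_\bullet:F_\bullet\to F'_\bullet$ be a small diagram in $\mathcal{K}_{\mathcal{L}}$ with colimit $f$. Evaluation at $0$ preserves colimits, so $f$ is an equivalence at $0$. By Lemma~\ref{lem:fibers}, $\operatorname{cofib}(f_x)=\operatorname{colim}_{(i,y)\in\mathcal{J}}\operatorname{cofib}((f_i)_y)\in\mathcal{L}$.

\emph{Recovering $\mathcal{L}$.} The map $1\to M$ has contractible base and is its own fiber, with cofiber $M$.

\emph{Generation.} Let $\mathcal{K}_{\mathcal{L}}=\Sigma^{\cong}$ with $\Sigma$ small. Let $\mathcal{L}'\subseteq\mathcal{L}$ be generated by the small set of objects $\operatorname{cofib}(f_x)$, for $f:F\to F'$ in $\Sigma$ and $x$ in a set of representatives of $\pi_0F(0)$. Then $\Sigma\subseteq\mathcal{K}_{\mathcal{L}'}$, and $\mathcal{K}_{\mathcal{L}'}$ is a congruence, so $\mathcal{K}_{\mathcal{L}}\subseteq\mathcal{K}_{\mathcal{L}'}$ and $\mathcal{L}\subseteq\mathcal{L}'$.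
\end{proof}

\begin{remark}\label{rem:nomonos}
Every monomorphism $f:F\to F'$ in $\mathcal{K}_{\mathcal{L}}$ is an isomorphism. Indeed $f_x$ is a base change of $f$, hence a monomorphism of $\mathcal{D}$. Its fiber $N$ then has invertible diagonal $N\to N\oplus N$, whose cofiber is $N$; so $N=0$ and $f_x$ is an isomorphism. Each $F(b)\to F'(b)$ is a map over $F(0)\simeq F'(0)$ that is an equivalence on all fibers, hence an equivalence.
\end{remark}

\section{Orthogonal complete bricks over a free algebra}\label{sec:bricks}

We now need a compactly generated $\mathcal{D}$ with $\kappa$ objects none of which is generated by a small set of the others. Let $k$ be a small field, $\Lambda$ the free associative $k$-algebra on a small set of letters, and $\Lambda_1$ the $k$-span of the letters. Modules are small left $\Lambda$-modules. A \emph{brick} is a nonzero module whose endomorphisms are the scalars. The derived $\infty$-category $D(\Lambda)$ is presentable, stable and generated by the compact object $\Lambda$, and $\pi_0\mathrm{Map}(M,Y[n])=\mathrm{Ext}^n(M,Y)$ for modules $M,Y$, which is zero for $n<0$.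

To show that an object is not in $\mathrm{Loc}(S)$, one finds a test object. For $Y\in D(\Lambda)$ the class ${}^\perp Y$ of all $X$ with $\mathrm{RHom}(X,Y)=0$ is localizing, because $\mathrm{RHom}(-,Y)$ is exact and turns colimits into limits. So $M\notin\mathrm{Loc}(S)$ as soon as $S\subseteq{}^\perp Y$ and there is a nonzero map $M\to Y$.

Free algebras are convenient for two reasons: any family of linear operators on a vector space defines a module, and only $\mathrm{Hom}$ and $\mathrm{Ext}^1$ have to be controlled. Indeed every module $M$ has the free resolution
\begin{equation}\label{eq:res}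
0\to\Lambda\otimes_k\Lambda_1\otimes_kM\xrightarrow{\ \partial\ }\Lambda\otimes_kM\to M\to0,\qquad\partial(a\otimes v\otimes m)=av\otimes m-a\otimes vm.
\end{equation}
The relations $av\otimes m=a\otimes vm$ move every word across the tensor sign, so the cokernel is $M$. The map $\partial$ is injective because the part of $\partial\xi$ of top word length is the image of the top part of $\xi$ under the injection $a\otimes v\otimes m\mapsto av\otimes m$. Hence $\mathrm{Ext}^n=0$ for $n\ge2$.

\subsection{The construction in a one-dimensional case}

\begin{example}\label{ex:onedim}
Let $\Lambda=k\langle s,t\rangle$, and for $b=(b_1,b_2)\in k^2$ let $k_b$ be the one-dimensional brick on which $s,t$ act by $b_1,b_2$. We show that $k_b\notin\mathrm{Loc}(k_0)$ for $b\neq0$. By \eqref{eq:res}, $\mathrm{Hom}(k_0,Y)$ and $\mathrm{Ext}^1(k_0,Y)$ are the kernel and cokernel of $\partial_Y:Y\to Y\oplus Y$, $y\mapsto(sy,ty)$. We want $Y\supseteq k_b$ with $\partial_Y$ bijective. For $Y_0=k_b$ the map is injective with one-dimensional cokernel. Given $Y_n$ with $\partial_{Y_n}$ injective, choose $w_r\in Y_n\oplus Y_n$ representing a basis of the cokernel, and let $Y_{n+1}=Y_n\oplus\bigoplus_rke_r$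 with $(se_r,te_r)=w_r$. Then $Y_{n+1}/Y_n$ is a sum of copies of $k_0$, and $\partial(y+\sum a_re_r)=\partial y+\sum a_rw_r$ shows that $\partial_{Y_{n+1}}$ is injective with image $Y_n\oplus Y_n$. On $Y=\bigcup_nY_n$ the map $\partial_Y$ is bijective, so $k_0\in{}^\perp Y$, while $k_b\to Y$ is nonzero.
\end{example}

In general we kill $\mathrm{Ext}^1$ in the same way, by iterated universal extensions, without creating homomorphisms. The successor step works for any orthogonal bricks. The limit step was free in the example, because a map from a finitely generated module to the union of a chain factors through a stage. But there is only a small set of modules of any given small cardinality up to isomorphism, so a family of $\kappa$ nonisomorphic bricks has unbounded size, and new homomorphisms could appear at limit stages. We need a substitute for finite generation that puts no bound on the size; completeness with respect to one letter serves.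

\subsection{Complete modules}

Assume from now on that $x$ is one of the letters. A module $M$ is
\begin{itemize}
\item \emph{torsion-free} if $x$ acts injectively on $M$;
\item \emph{reduced} if every sequence in $M$ with $m_n=xm_{n+1}$ for all $n\ge0$ is zero;
\item \emph{complete} if for every sequence $(h_n)_{n\ge0}$ in $M$ there is a sequence $(m_n)_{n\ge0}$ with $m_n=h_n+xm_{n+1}$ for all $n$.
\end{itemize}
In the last condition $m_0$ is a value of the series $\sum_nx^nh_n$. The first two properties pass to submodules, and to direct sums by looking at components.

\begin{lemma}\label{lem:chain}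
Let $M$ be complete and $H_0\subseteq H_1\subseteq\cdots$ submodules with union $H_\omega$, such that $M/H_n$ is torsion-free and reduced for all $n\le\omega$. Then the chain is not strictly increasing.
\end{lemma}

\begin{proof}
Suppose that it is. We first find $h_n\in H_{n+1}$ with $h_n\notin H_n+xM$. If there is none, write any $h\in H_{n+1}$ as $h'+xm$ with $h'\in H_n$. Then $xm\in H_{n+1}$, so $m\in H_{n+1}$ because $M/H_{n+1}$ is torsion-free. Thus $Q=H_{n+1}/H_n$ satisfies $Q=xQ$, and every element of $Q$ starts a sequence $q_0=xq_1$, $q_1=xq_2,\dots$. As $Q\subseteq M/H_n$ is reduced, $Q=0$, which is false.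

Now sum the series: choose $m_n$ with $m_n=h_n+xm_{n+1}$. Modulo $H_\omega$ this reads $\bar m_n=x\bar m_{n+1}$, so $m_0\in H_\omega$ because $M/H_\omega$ is reduced; say $m_0\in H_N$. From $m_0=\sum_{i<N}x^ih_i+x^Nm_N$ and $h_i\in H_{i+1}\subseteq H_N$ for $i<N$ we get $x^Nm_N\in H_N$, so $m_N\in H_N$ by torsion-freeness of $M/H_N$. Then $h_N=m_N-xm_{N+1}\in H_N+xM$, a contradiction.
\end{proof}

Completeness cannot be dropped: in $M=\bigoplus_{n<\omega}k[[x]]$, with the other letters acting by zero, the sums $H_n$ of the first $n$ summands satisfy all the other hypotheses. A chain indexed by ordinals is \emph{continuous} if each term with limit index is the union of the earlier terms.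

\begin{corollary}\label{cor:chain}
Let $M$ be complete, $\lambda$ a limit ordinal, and $(H_\alpha)_{\alpha\le\lambda}$ a continuous increasing chain of submodules with $H_\lambda=M$ and all $M/H_\alpha$ torsion-free and reduced. Then $H_\alpha=M$ for some $\alpha<\lambda$.
\end{corollary}

\begin{proof}
Otherwise, since $M=\bigcup_{\alpha<\lambda}H_\alpha$, we can choose $\alpha_0<\alpha_1<\cdots<\lambda$ with $H_{\alpha_n}\ne H_{\alpha_{n+1}}$. For $\beta=\sup_n\alpha_n\le\lambda$ continuity gives $H_\beta=\bigcup_nH_{\alpha_n}$, contradicting Lemma~\ref{lem:chain}.
\end{proof}

To apply the corollary to preimages of a chain of extensions, we need to know that transfinite extensions stay torsion-free and reduced.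

\begin{lemma}\label{lem:transfinite}
Let $Z$ be the union of a continuous well-ordered chain $(Z_\gamma)$ of submodules with $Z_0=0$ and all $Z_{\gamma+1}/Z_\gamma$ torsion-free and reduced. Then $Z$ is torsion-free and reduced.
\end{lemma}

\begin{proof}
For $z\ne0$, the least $\gamma$ with $z\in Z_\gamma$ is a successor $\delta+1$ by continuity; call it the index of $z$. The class of $z$ in $Z_{\delta+1}/Z_\delta$ is nonzero, so it is not killed by $x$, and $xz\notin Z_\delta$. Thus $xz\ne0$ and $xz$ has the same index as $z$. Let $z_n=xz_{n+1}$ for all $n$, with some $z_n\neq0$. Since $x$ is injective, all $z_n$ are nonzero, and they have a common index $\delta+1$. Their nonzero classes contradict the reducedness of $Z_{\delta+1}/Z_\delta$.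
\end{proof}

\subsection{Independence in the derived category}

\begin{theorem}\label{thm:bricks}
Let $(M_i)_{i\in I}$ be a possibly large family of torsion-free, reduced, complete bricks over $\Lambda$ with $\mathrm{Hom}(M_i,M_j)=0$ for $i\ne j$. Then for every small $J\subseteq I$ and every $i\in I\setminus J$, the module $M_i$ is not in $\mathrm{Loc}(M_j:j\in J)\subseteq D(\Lambda)$.
\end{theorem}

\begin{proof}
\emph{Maps into sums.} Let $E_j$ ($j\in J$) be small vector spaces, $Q=\bigoplus_{j\in J}M_j\otimes_kE_j$, and for $l\in J$, $t\in E_l$ let $\iota_t:M_l\to Q$ be $m\mapsto m\otimes t$. We claim that $t\mapsto\iota_t$ is a bijection $E_l\to\mathrm{Hom}(M_l,Q)$. It is linear, and injective as $M_l\ne0$. Choose bases of the $E_j$ and let $f:M_l\to Q$. Its components into copies of $M_j$ with $j\neq l$ vanish, and its components into the copies of $M_l$ are scalars $a_r$, where $(t_r)$ is the basis of $E_l$. For a fixed $m\ne0$ only finitely many $a_rm$ are nonzero, so only finitely many $a_r$ are nonzero, and $f=\iota_t$ for $t=\sum a_rt_r$.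

\emph{Universal extensions.} Define a continuous chain $(Y_\alpha)_{\alpha<\kappa}$ with $Y_0=M_i$. Given $Y_\alpha$, put $E_j=\mathrm{Ext}^1(M_j,Y_\alpha)$ and form $Q_\alpha=\bigoplus_jM_j\otimes_kE_j$. Since $\mathrm{Ext}^1(-,Y_\alpha)$ turns sums into products, sending a class $\xi$ to the maps $t\mapsto\iota_t^*\xi$ is an isomorphism $\mathrm{Ext}^1(Q_\alpha,Y_\alpha)\cong\prod_j\mathrm{Hom}_k(E_j,E_j)$. Let
\[
0\to Y_\alpha\to Y_{\alpha+1}\to Q_\alpha\to0
\]
be the extension whose class $\xi$ corresponds to the identities. For $l\in J$, the connecting map $\mathrm{Hom}(M_l,Q_\alpha)\to\mathrm{Ext}^1(M_l,Y_\alpha)$ sends $\iota_t$ to $\iota_t^*\xi=t$, so it is bijective by the claim. In the long exact sequence, injectivity and surjectivity give respectively: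
\begin{enumerate}
\item[(i)] every map $M_l\to Y_{\alpha+1}$ factors through $Y_\alpha$;
\item[(ii)] the map $\mathrm{Ext}^1(M_l,Y_\alpha)\to\mathrm{Ext}^1(M_l,Y_{\alpha+1})$ is zero.
\end{enumerate}

\emph{No homomorphisms appear.} We show $\mathrm{Hom}(M_l,Y_\alpha)=0$ for all $l\in J$ by induction on $\alpha$. For $\alpha=0$ this holds since $l\ne i$, and successor steps follow from (i). Let $\lambda$ be a limit ordinal and $f:M_l\to Y_\lambda$. The submodules $H_\alpha=f^{-1}(Y_\alpha)$, $\alpha\le\lambda$, form a continuous chain with $H_\lambda=M_l$, and $M_l/H_\alpha$ embeds in $Y_\lambda/Y_\alpha$. The latter is the union of the continuous chain $(Y_\gamma/Y_\alpha)_{\alpha\le\gamma\le\lambda}$ with successive quotients $Q_\gamma$, which are direct sums of copies of the $M_j$; so it is torsion-free and reduced by Lemma~\ref{lem:transfinite}. As $M_l$ is complete, Corollary~\ref{cor:chain} shows that $f$ factors through some $Y_\alpha$ with $\alpha<\lambda$, and $f=0$ by induction.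

\emph{The test object.} Since $J$ is small, there is an infinite regular cardinal $\nu<\kappa$ larger than the rank of the left-hand free module $P_l$ in \eqref{eq:res} for $M_l$, for all $l\in J$. Put $Y=Y_\nu$. A class in $\mathrm{Ext}^1(M_l,Y)$ is represented by a map $P_l\to Y$. By regularity this map factors through some $Y_\alpha$ with $\alpha<\nu$, so the class comes from $\mathrm{Ext}^1(M_l,Y_\alpha)$ and vanishes by (ii). Together with $\mathrm{Hom}(M_l,Y)=0$ and the vanishing of higher $\mathrm{Ext}$ groups, this gives $M_l\in{}^\perp Y$ for all $l\in J$. The inclusion $M_i=Y_0\to Y$ is nonzero, so $M_i\notin{}^\perp Y\supseteq\mathrm{Loc}(M_j:j\in J)$.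
\end{proof}

\section{Bricks from rigid structures}\label{sec:linear}

Fix a small signature $\sigma$. We attach to each small $\sigma$-structure $G$ a module $M_G$ over one free algebra, so that all maps $M_G\to M_H$ are linear combinations of homomorphisms $G\to H$. The algebra must be small and independent of $G$, so $G$ can only be probed by a small set of test structures. A structure is determined by its finite pieces, but after linearization finite pieces do not suffice (Remark~\ref{rem:finite}), and we use countable ones.

Let $\mathcal{T}$ be a set of representatives of the isomorphism classes of at most countable $\sigma$-structures, viewed as a category with all homomorphisms; it is small. For a set $S$ let $k[S]$ be the vector space with basis $S$, and let $\operatorname{supp}\xi$ be the finite set of basis elements that occur in $\xi\in k[S]$. Put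
\[
\Gamma(G)=\bigoplus_{T\in\mathcal{T}}k[\mathrm{Hom}(T,G)].
\]
For $\varphi:T\to T'$ in $\mathcal{T}$ let the operator $[\varphi]$ on $\Gamma(G)$ send $u\in\mathrm{Hom}(T',G)$ to $u\varphi$ and vanish on the other summands.

\begin{lemma}\label{lem:linear}
Every $k$-linear map $f:\Gamma(G)\to\Gamma(H)$ that commutes with all $[\varphi]$ has the form $u\mapsto\sum_ha_h\,hu$ for some $\sum_ha_hh\in k[\mathrm{Hom}(G,H)]$. In particular $f=0$ if $\mathrm{Hom}(G,H)=\emptyset$, and $f$ is a scalar if $G=H$ and $\mathrm{End}(G)=\{\mathrm{id}\}$.
\end{lemma}

\begin{proof}
The operator $[\mathrm{id}_T]$ is the projection onto the summand of $T$, so $f$ preserves the summands. Let $S$ range over the nonempty, at most countable subsets of $G$. Let $G|S$ be the induced structure, choose an isomorphism $\theta_S:T_S\to G|S$ with $T_S\in\mathcal{T}$, and let $u_S:T_S\to G$ be $\theta_S$ followed by the inclusion. Put $f_S=f(u_S)\theta_S^{-1}\in k[\mathrm{Hom}(G|S,H)]$ and $n_S=|\operatorname{supp}f_S|$.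

\emph{Compatibility.} For $S\subseteq S'$ let $\varphi=\theta_{S'}^{-1}\theta_S:T_S\to T_{S'}$. Then $u_S=[\varphi]u_{S'}$, so $f(u_S)=f(u_{S'})\varphi$, which says that $f_S$ is the restriction $f_{S'}|_S$. Hence $\operatorname{supp}f_S\subseteq(\operatorname{supp}f_{S'})|_S$ and $n_S\le n_{S'}$.

\emph{Boundedness.} If $n_{S_r}\ge r$ for all $r<\omega$, the countable set $S=\bigcup_rS_r$ would have $n_S\geq r$ for all $r$. So the $n_S$ attain a maximum $n$ at some $S_0$.

\emph{Gluing.} For $S'\supseteq S\supseteq S_0$ we have $n_{S'}=n_S=n$. The set $(\operatorname{supp}f_{S'})|_S$ has at most $n$ elements and contains $\operatorname{supp}f_S$, so restriction is a bijection $\operatorname{supp}f_{S'}\to\operatorname{supp}f_S$, and it preserves coefficients because $f_{S'}|_S=f_S$. Write $f_{S_0}=\sum_ha_hh$ with $h\in\operatorname{supp}f_{S_0}$. Each $h$ has a unique extension $h_S\in\operatorname{supp}f_S$ for $S\supseteq S_0$, and $h_{S'}|_S=h_S$. Any two such $S$ lie in a third, so the $h_S$ glue to a map $\hat h:G\to H$. It is a homomorphism because a related tuple is finite and lies in some $S\supseteq S_0$. We get $f_S=\sum_ha_h\hat h|_S$ for $S\supseteq S_0$,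 and then for all $S$ by restricting from $S\cup S_0$.

\emph{Arbitrary basis elements.} Let $u:T\to G$, $S=u(T)$ and $\psi=\theta_S^{-1}u:T\to T_S$. Then $u=[\psi]u_S$, so $f(u)=f(u_S)\psi=f_S\,\theta_S\psi=\sum_ha_h\hat hu$.
\end{proof}

\begin{remark}\label{rem:finite}
With finite test structures the boundedness step fails. Take the empty signature, $G=\omega$, $H=\{0,1\}$ and $\operatorname{char}k\ne2$. The elements $f_S=2^{-|S|}\sum_{h:S\to H}h$, for finite $S$, are compatible under restriction, and $n_S=2^{|S|}$ is unbounded, so they do not come from an element of $k[\mathrm{Hom}(G,H)]$.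
\end{remark}

The spaces $\Gamma(G)$ have the right homomorphisms. To meet the hypotheses of Theorem~\ref{thm:bricks} we pass to power series in a new letter $x$. Multiplication by $x$ would then be a new endomorphism, so we add a letter $y$ that remembers the constants. Let $\Lambda$ be the free algebra on $x$, $y$ and the letters $[\varphi]$, for $\varphi$ a morphism of $\mathcal{T}$. Let $M_G=\Gamma(G)[[x]]$ be the space of formal power series $\sum_nm_nx^n$ with $m_n\in\Gamma(G)$, where $x$ acts by multiplication, $[\varphi]$ acts coefficientwise, and $y(\sum_nm_nx^n)=m_0$.

\begin{lemma}\label{lem:series}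
The module $M_G$ is nonzero, torsion-free, reduced and complete. Restriction to constants identifies $\mathrm{Hom}_\Lambda(M_G,M_H)$ with the space of $k$-linear maps $f_0:\Gamma(G)\to\Gamma(H)$ that commute with all $[\varphi]$, the inverse being coefficientwise application of $f_0$.
\end{lemma}

\begin{proof}
$M_G$ contains the elements $u_S$ above, and $x$ shifts coefficients injectively. If $m_n=xm_{n+1}$ for all $n$, then $m_n\in\bigcap_rx^rM_G=0$. Given $(h_n)$, the series $m_n=\sum_{r\ge0}x^rh_{n+r}$ has finitely many terms contributing to each coefficient, and $m_n=h_n+xm_{n+1}$.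

Let $f:M_G\to M_H$ be $\Lambda$-linear. For a constant $m$ we have $yf(m)=f(ym)=f(m)$, so $f(m)$ is constant, and $f_0=f|_{\Gamma(G)}$ commutes with all $[\varphi]$. For $m=\sum_nm_nx^n$ and any $N$, we have $f(m)\in\sum_{n<N}f_0(m_n)x^n+x^NM_H$, so $f(m)=\sum_nf_0(m_n)x^n$. Conversely, this formula defines a map commuting with $x$ and $y$ for any linear $f_0$, and with $[\varphi]$ if $f_0$ does.
\end{proof}

\section{Failure of Vop\v{e}nka's principle}\label{sec:failure}

\subsection{Rigid families}

The failure of $\mathrm{VP}(U)$ excludes elementary embeddings between different members of a family. We need to exclude homomorphisms, and also nontrivial endomorphisms of each member. The second task is done by adding relations that make the underlying set rigid. On a finite set a strict linear order suffices. On $\omega+1$ it does not, since $n\mapsto n+1$, $\omega\mapsto\omega$ preserves the order; but this map violates the relation $\{(0,\omega)\}$, and the relations $\{(n,\omega)\}$ together fix everything. The general case ties each ordinal of cofinality $\omega$ to a cofinal sequence in the same way.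

\begin{lemma}\label{lem:rigid}
On every nonempty set $X$ there are countably many binary relations such that the only map $X\to X$ preserving all of them is the identity.
\end{lemma}

\begin{proof}
Every nonempty set is in bijection with a successor ordinal, so let $X=\delta+1$. For each limit ordinal $\gamma\le\delta$ of cofinality $\omega$ fix a strictly increasing cofinal sequence $(s_\gamma(n))_{n<\omega}$ in $\gamma$. Take the relations $<$ and $R_n=\{(s_\gamma(n),\gamma)\}_\gamma$ for $n<\omega$. Let $f$ preserve them. For $\gamma$ as above, $(f(s_\gamma(n)),f(\gamma))\in R_n$, so $f(\gamma)$ is a limit ordinal of cofinality $\omega$ and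
\begin{equation}\label{eq:rigid}
f(s_\gamma(n))=s_{f(\gamma)}(n)\quad\text{for all }n.
\end{equation}
Since $f$ is strictly increasing, $f(\xi)\ge\xi$ for all $\xi$; so $f(\delta)=\delta$, and $f(\xi)<\delta$ for $\xi<\delta$. Suppose $f(\xi_0)>\xi_0$ for some $\xi_0$, necessarily less than $\delta$, and put $\xi_{n+1}=f(\xi_n)$. Then $\xi_0<\xi_1<\cdots<\delta$, and $\gamma=\sup_n\xi_n\le\delta$ is a limit ordinal of cofinality $\omega$. If $\eta<\gamma$, then $\eta<\xi_n$ for some $n$ and $f(\eta)<\xi_{n+1}<\gamma$. By \eqref{eq:rigid}, $s_{f(\gamma)}(n)<\gamma$ for all $n$, so $f(\gamma)\le\gamma$ and $f(\gamma)=\gamma$. Now \eqref{eq:rigid} says that $f$ fixes every $s_\gamma(n)$. Choose $n$ with $s_\gamma(n)\ge\xi_0$ and $m$ with $\xi_m\le s_\gamma(n)<\xi_{m+1}$. Then $f(s_\gamma(n))\ge f(\xi_m)=\xi_{m+1}>s_\gamma(n)$, a contradiction.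
\end{proof}

\begin{proposition}\label{prop:family}
If $\mathrm{VP}(U)$ fails, there are a small signature $\sigma$ and small $\sigma$-structures $(G_i)_{i<\kappa}$ with $\mathrm{Hom}(G_i,G_j)=\emptyset$ for $i\ne j$ and $\mathrm{End}(G_i)=\{\mathrm{id}\}$.
\end{proposition}

\begin{proof}
Let $(\mathfrak{M}_i)_{i<\kappa}$ be small $\sigma_0$-structures with no elementary embedding $\mathfrak{M}_i\to\mathfrak{M}_j$ for $i\ne j$. For every $n\ge1$ and every first-order $\sigma_0$-formula $\varphi$ with free variables among $v_1,\dots,v_n$, add an $n$-ary relation consisting of the tuples that satisfy $\varphi$. A homomorphism of the expanded structures preserves the truth of every $\varphi$ and of every $\neg\varphi$, so it is an elementary embedding of the original ones; sentences are covered by $n=1$, as structures are nonempty. Add further countably many binary relation symbols, interpreted on each underlying set as in Lemma~\ref{lem:rigid}, to obtain $G_i$.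
\end{proof}

\subsection{Counting}

\begin{lemma}\label{lem:count}
A logos has at most $2^\kappa$ congruences, and at most $\kappa$ congruences of small generation.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:strict}, every map is isomorphic to $R(q)$ with $q\in V_\kappa$, so there are at most $\kappa$ isomorphism classes of maps. A congruence is a union of such classes. The congruence $\Sigma^{\cong}$ depends only on the set of classes that meet $\Sigma$, and there are at most $\kappa^{<\kappa}=\kappa$ sets of fewer than $\kappa$ classes.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}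

The implication (1)$\Rightarrow$(2) is Proposition~\ref{prop:vp}, (2)$\Rightarrow$(3) follows from Lemma~\ref{lem:count}, and (2)$\Rightarrow$(4) follows from Proposition~\ref{prop:KL}. It remains to show that if $\mathrm{VP}(U)$ fails, then (3) and (4) fail and the last assertion holds.

Take $(G_i)_{i<\kappa}$ from Proposition~\ref{prop:family}, a small field $k$, the free algebra $\Lambda$ of Section~\ref{sec:linear}, and $M_i=M_{G_i}$. By Lemmas~\ref{lem:linear} and~\ref{lem:series}, the $M_i$ satisfy the hypotheses of Theorem~\ref{thm:bricks}. That theorem concerns small sets of indices only, so for $I\subseteq\kappa$ we use the increasing union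
\[
\mathcal{L}_I=\bigcup_{\alpha<\kappa}\mathcal{L}_{I,\alpha},\qquad\mathcal{L}_{I,\alpha}=\mathrm{Loc}(M_j:j\in I\cap\alpha)\subseteq\mathcal{D}=D(\Lambda).
\]
By the regularity of $\kappa$, every small set of objects of $\mathcal{L}_I$ lies in one $\mathcal{L}_{I,\alpha}$. Hence every small diagram in $\mathcal{L}_I$ lies in one of these full subcategories, and $\mathcal{L}_I$ is localizing. If $i\in I$, then $M_i\in\mathcal{L}_{I,i+1}$; if $i\notin I$, then $M_i\notin\mathcal{L}_{I,\alpha}$ for all $\alpha$ by Theorem~\ref{thm:bricks}. So $M_i\in\mathcal{L}_I$ if and only if $i\in I$, and the $\mathcal{L}_I$ are pairwise distinct.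

Let $|I|=\kappa$. A small set of objects of $\mathcal{L}_I$ generates a subcategory of some $\mathcal{L}_{I,\alpha}$. There is $i\in I$ with $i\ge\alpha$, and $M_i\in\mathcal{L}_I$ is not in $\mathcal{L}_{I,\alpha}$ by Theorem~\ref{thm:bricks}. So $\mathcal{L}_I$ is not generated by a small set, and (4) fails since $D(\Lambda)$ is compactly generated.

Consider the logos $\mathcal{E}_{\mathcal{D}}=\mathrm{Exc}(\mathrm{Perf}(\Lambda)^{op},\mathcal{S})$, where $\mathrm{Perf}(\Lambda)=\mathcal{D}^\omega$. By Proposition~\ref{prop:KL}, $\mathcal{L}$ is recovered from $\mathcal{K}_{\mathcal{L}}$, so the $\mathcal{K}_{\mathcal{L}_I}$ are $2^\kappa$ distinct congruences and (3) fails. By Lemma~\ref{lem:count}, $\mathcal{E}_{\mathcal{D}}$ has exactly $2^\kappa$ congruences, of which at most $\kappa$ are of small generation. This proves Theorem~\ref{thm:main}. Explicitly, by Proposition~\ref{prop:KL}, $\mathcal{K}_{\mathcal{L}_I}$ is not of small generation whenever $|I|=\kappa$.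

\section{A measurable cardinal below $\kappa$}\label{sec:measurable}

An uncountable cardinal $\mu$ is \emph{measurable} if there is a nonprincipal ultrafilter on $\mu$ closed under intersections of fewer than $\mu$ members; measurable cardinals are inaccessible. An ultrafilter of this kind can be read off from an elementary embedding $j$ between ranks of the cumulative hierarchy that moves an ordinal: if $\mu$ is the first ordinal moved, a subset $S\subseteq\mu$ is declared large when $\mu\in j(S)$. We mark one ordinal in each structure to force $j$ to move it, and we leave $\omega$ levels of room above it so that the structure contains the sets and sequences that the argument mentions.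

We use that a formula of set theory with only bounded quantifiers ($\forall t\in z$, $\exists t\in z$) holds in a transitive set exactly when it holds in the universe of all sets. The following are expressed by such formulas: being an ordinal, being a given natural number, being the least nonzero limit ordinal, $x\subseteq y$, $z=x\cap y$, $z=x\setminus y$, $z=\{x\}$, ``$s$ is a function with domain $\eta$'', $s(\xi)=S$, and ``$z$ is the set of $t\in m$ that lie in all values of $s$''. An elementary embedding between transitive sets therefore preserves all these relations.

\begin{proof}[Proof of Theorem~\ref{thm:measurable}]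
Assume $\mathrm{VP}(U)$ and consider the small structures $\mathfrak{M}_\alpha=(V_{\alpha+\omega},\in,\{\alpha\})$ for $\alpha<\kappa$, where $\{\alpha\}$ is a unary predicate. There are $\alpha\ne\beta$ and an elementary embedding $j:\mathfrak{M}_\alpha\to\mathfrak{M}_\beta$, and $j(\alpha)=\beta$. The map $j$ sends ordinals to ordinals and is strictly increasing on them, so $j(\xi)\ge\xi$. Hence $\beta>\alpha$, and there is a least ordinal $\mu$ with $j(\mu)>\mu$; it satisfies $\mu\le\alpha$. We have $j(n)=n$ for $n<\omega$, so $\omega\le\mu\le\alpha<\beta$. Thus $\omega$ belongs to both structures, $j(\omega)=\omega$, and $\mu>\omega$.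

Subsets of $\mu$ lie in $V_{\mu+1}$, and sequences of length less than $\mu$ of such subsets lie in $V_{\mu+4}$, so all of them are in the domain of $j$. Let $W=\{S\subseteq\mu:\mu\in j(S)\}$.
\begin{itemize}
\item $W$ is an ultrafilter: $\mu\in W$ since $\mu<j(\mu)$; $j$ preserves inclusions and intersections; and $j(\mu\setminus S)=j(\mu)\setminus j(S)$, so exactly one of $S$ and $\mu\setminus S$ is in $W$.
\item $W$ is nonprincipal: for $\xi<\mu$, $j(\{\xi\})=\{j(\xi)\}=\{\xi\}$ does not contain $\mu$.
\item $W$ is closed under intersections of sequences $s=(S_\xi)_{\xi<\eta}$ with $\eta<\mu$: $j(s)$ is a function with domain $j(\eta)=\eta$ and $j(s)(\xi)=j(s)(j(\xi))=j(S_\xi)$, so $j$ of the set of $t\in\mu$ lying in all $S_\xi$ is the set of $t\in j(\mu)$ lying in all $j(S_\xi)$, which contains $\mu$.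
\end{itemize}
If $\mu$ were not a cardinal, there would be a bijection $g:\eta\to\mu$ with $\eta<\mu$, and the sets $\mu\setminus\{g(\xi)\}\in W$ would have empty intersection, contradicting the last item. So $\mu$ is an uncountable cardinal, it is measurable, and $\mu\le\alpha<\kappa$.

Consequently, if $U$ contains no measurable cardinal, then $\mathrm{VP}(U)$ fails, and by Theorem~\ref{thm:main} some logos has a congruence that is not of small generation. If $\mu\in U$ is measurable, then $\mu$ is inaccessible and $V_\mu\in U$ is a smaller universe containing $\omega$. So the smallest universe containing $\omega$ contains no measurable cardinal.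
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABFJ}
Mathieu Anel, Georg Biedermann, Eric Finster, Andr\'e Joyal,
\emph{Left-exact Localizations of $\infty$-Topoi III: The Acyclic Product},
arXiv:2308.15573 (2023).

\bibitem{HA}
Lurie, \emph{Higher Algebra}.

\bibitem{HTT}
Lurie, \emph{Higher Topos Theory}.

\end{thebibliography}
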